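# Mutation of modules and the Ziegler spectrum of a Jacobian algebra

Throughout, $\mathbb k$ is a field. Paths are composed right to left: $ba$ means first $a$, then $b$. Modules are left modules of arbitrary dimension, and "indecomposable" includes "nonzero".

## 1. Quivers with potential and Jacobian algebras

**Definition 1.1.** A *quiver with potential* (QP) $(Q,S)$, in the sense of Derksen–Weyman–Zelevinsky (DWZ), is a finite loop-free quiver $Q$ with vertex set $Q_0$ and arrow set $Q_1$, together with a potential $S$: a possibly infinite linear combination of cycles in the complete path algebra $\mathbb k\langle\langle Q\rangle\rangle$, taken up to cyclic equivalence (rotation of cycles). An arrow $c$ has tail $t(c)$ and head $h(c)$.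

The complete path algebra consists of all possibly infinite linear combinations of paths. If $\mathfrak m$ is the arrow ideal, the powers $\mathfrak m^n$ are a base of neighborhoods of $0$. They have finite codimension because $Q$ is finite.

**Definition 1.2.** The *cyclic derivative* with respect to an arrow $d$ is the continuous linear map given on cycles by $\partial_d(d_1\cdots d_n)=\sum_{p:\,d_p=d}d_{p+1}\cdots d_nd_1\cdots d_{p-1}$. The *Jacobian algebra* $\mathcal P(Q,S)$ is the quotient of $\mathbb k\langle\langle Q\rangle\rangle$ by the closure of the two-sided ideal generated by all $\partial_c(S)$, $c\in Q_1$.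

A $\mathcal P(Q,S)$-module $M$ is the direct sum of the spaces $M_i=e_iM$, $i\in Q_0$.

**Example 1.3 (the triangle).** Let $Q$ have vertices $1,k,2$ and arrows $a:1\to k$, $b:k\to 2$, $c:2\to1$, and let $S=cba$. Then $\partial_cS=ba$, $\partial_aS=cb$, $\partial_bS=ac$. So $\mathcal P(Q,S)$ has basis $e_1,e_k,e_2,a,b,c$, and all products of two arrows vanish. This is the running example.

We also need the reduction of QPs. A *right-equivalence* is an isomorphism of complete path algebras which fixes the vertex idempotents and carries one potential to the other up to cyclic equivalence. A QP is *reduced* if its potential has no component of degree $2$, and *trivial* if its potential has degree $2$ and its Jacobian algebra is spanned by the vertex idempotents. The DWZ splitting theorem says that every QP is right-equivalent to the direct sum of a reduced and a trivial QP; the reduced part is unique up to right-equivalence and has isomorphic Jacobian algebra.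

## 2. Mutation of a QP at a vertex

From now on $k\in Q_0$ is a vertex not incident to any $2$-cycle of $Q$. The letter $a$ always runs over the arrows ending at $k$, the letter $b$ over the arrows starting at $k$, and $c$ over the arrows not incident to $k$.

**Definition 2.1.** The quiver $\widetilde\mu_k(Q)$ is obtained from $Q$ as follows. For each pair $a:j\to k$, $b:k\to i$, add an arrow $[ba]:j\to i$. Then replace each $a$ by $a^*:k\to j$ and each $b$ by $b^*:i\to k$. Rotate the cycles of $S$ so that none starts at $k$, and replace each factor $ba$ by $[ba]$; the result is $[S]$. Put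
$$\widetilde\mu_k(S)=[S]+\sum_{a,b}[ba]a^*b^* .$$
The *premutation* is $\widetilde\mu_k(Q,S)=(\widetilde\mu_k(Q),\widetilde\mu_k(S))$, and the *mutation* $\mu_k(Q,S)$ is its reduced part.

**Example 2.2.** For the triangle, $\widetilde\mu_k(Q)$ has arrows $c:2\to1$, $[ba]:1\to2$, $a^*:k\to1$, $b^*:2\to k$, and $\widetilde\mu_k(S)=c[ba]+[ba]a^*b^*$. The substitution $c\mapsto c-a^*b^*$ turns this into a potential cyclically equivalent to $c[ba]$. So the trivial part is $c[ba]$ and the reduced part is the quiver $2\xrightarrow{b^*}k\xrightarrow{a^*}1$ with zero potential. In the Jacobian algebra of the premutation, $[ba]=0$ and $c=-a^*b^*$.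

## 3. Mutation of decorated modules

**Definition 3.1.** A *decorated module* is a pair $(M,V)$ of a $\mathcal P(Q,S)$-module $M$ and a family $V=(V_i)_{i\in Q_0}$ of vector spaces.

For example, $(M,0)$ is just a module, and $(0,V)$ with $V_k=\mathbb k$ and $V_i=0$ otherwise is a decorated module whose underlying module is zero.

**Definition 3.2.** Given $(M,V)$, put $M_{\rm in}=\bigoplus_{a:j\to k}M_j$ and $M_{\rm out}=\bigoplus_{b:k\to i}M_i$. Let $\alpha:M_{\rm in}\to M_k$ be given by the arrows $a$, let $\beta:M_k\to M_{\rm out}$ be given by the arrows $b$, and let $\gamma:M_{\rm out}\to M_{\rm in}$ have as $(a,b)$-component the action of $\partial_{[ba]}([S])$ with each $[b'a']$ replaced by $b'a'$. Set $\overline M_i=M_i$ and $\overline V_i=V_i$ for $i\ne k$, and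
$$\overline M_k=\frac{\ker\gamma}{\operatorname{im}\beta}\oplus\operatorname{im}\gamma\oplus\frac{\ker\alpha}{\operatorname{im}\gamma}\oplus V_k,\qquad \overline V_k=\frac{\ker\beta}{\ker\beta\cap\operatorname{im}\alpha}.$$
Let $\pi:\ker\gamma\to\ker\gamma/\operatorname{im}\beta$ be the projection and $\iota:\ker\alpha\to M_{\rm in}$ the inclusion. Choose a $\mathbb k$-linear retraction $\rho:M_{\rm out}\to\ker\gamma$ and a $\mathbb k$-linear section $\sigma:\ker\alpha/\operatorname{im}\gamma\to\ker\alpha$. Define
$$\overline\alpha=(-\pi\rho,-\gamma,0,0)^T:M_{\rm out}\to\overline M_k,\qquad \overline\beta=(0,\iota,\iota\sigma,0):\overline M_k\to M_{\rm in}.$$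
The restriction $\overline\alpha_b$ of $\overline\alpha$ to $M_{h(b)}$ is the action of $b^*$, and the $M_{t(a)}$-component $\overline\beta_a$ of $\overline\beta$ is the action of $a^*$.

To make $\overline M=\bigoplus_i\overline M_i$ a module over $A=\mathbb k\langle\langle\widetilde\mu_k(Q)\rangle\rangle$, put $e=\sum_{i\ne k}e_i$. Every path between vertices $\neq k$ factors uniquely into letters $c$, $[ba]$ and $a^*b^*$. Let $\Phi:eAe\to\mathbb k\langle\langle Q\rangle\rangle$ be the continuous homomorphism with $c\mapsto c$, $[ba]\mapsto ba$ and $a^*b^*\mapsto-\partial_{[ba]}([S])$ (with $[b'a']\mapsto b'a'$); these images lie in $\mathfrak m$. Every $f\in A$ is uniquely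
$$f=\lambda e_k+efe+\sum_bb^*g_b+\sum_ah_aa^*+\sum_{a,b}b^*u_{b,a}a^*,\qquad \lambda\in\mathbb k,\quad g_b,h_a,u_{b,a}\in eAe,$$
and it acts by $f\cdot m=\Phi(efe)m+\sum_b\overline\alpha_b(\Phi(g_b)m)$ on $m\in M_i$, $i\ne k$, and by $f\cdot x=\lambda x+\sum_a\Phi(h_a)\overline\beta_a(x)+\sum_{a,b}\overline\alpha_b(\Phi(u_{b,a})\overline\beta_a(x))$ on $x\in\overline M_k$.

This is a $\mathcal P(\widetilde\mu_k(Q,S))$-module (we shall see why in Lemma 9.3). Through the isomorphism $\mathcal P(\widetilde\mu_k(Q,S))\cong\mathcal P(\mu_k(Q,S))$ coming from the splitting theorem, $(\overline M,\overline V)$ becomes a decorated $\mathcal P(\mu_k(Q,S))$-module $\mu_k(M,V)$, independent of all choices up to isomorphism.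

**Example 3.3 (the triangle).** Here $\alpha=a:M_1\to M_k$, $\beta=b:M_k\to M_2$, and $\gamma=c:M_2\to M_1$, since $\partial_{[ba]}(c[ba])=c$. Besides the simple modules $S_1,S_k,S_2$ there are modules $Y_{1k},Y_{k2},Y_{21}$: two copies of $\mathbb k$ joined by one arrow acting as $1$. Over $2\to k\to1$ write $Z_{2k},Z_{k1},Z_{2k1}$ for the modules with $\mathbb k$ at the listed vertices and isomorphisms between them. With $V=0$ one computes:

- $S_1$: $\ker\alpha/\operatorname{im}\gamma=\mathbb k$ and the other summands vanish, so $\overline{S_1}=Z_{k1}$.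
- $S_2$: $\ker\gamma/\operatorname{im}\beta=\mathbb k$ and the other summands vanish, so $\overline{S_2}\cong Z_{2k}$ with $b^*=-1$.
- $Y_{21}$: $\operatorname{im}\gamma=\mathbb k$ and the other summands vanish, so $\overline{Y_{21}}\cong Z_{2k1}$ with $b^*=-1$, $a^*=1$.
- $Y_{1k}$: $\ker\alpha=0$ and $M_{\rm out}=0$, so $\overline{Y_{1k}}=S_1$.
- $Y_{k2}$: $\ker\gamma=\operatorname{im}\beta$ and $M_{\rm in}=0$, so $\overline{Y_{k2}}=S_2$.
- $S_k$: $M_{\rm in}=M_{\rm out}=0$, so $\overline{S_k}=0$ and $\overline V_k=\mathbb k$.

**Example 3.4 (an infinite-dimensional module).** Let $Q$ consist of two arrows $b_1,b_2:k\to1$, with $S=0$. Then $M_{\rm in}=0$ and $\ker\gamma=M_{\rm out}=M_1^2$, so $\overline M_k=M_1^2/\operatorname{im}\beta$ and $\overline\alpha=-\pi$. Take $G$ with $G_k=G_1=\mathbb k(t)$, $b_1=1$, $b_2=t$. Then $\operatorname{im}\beta=\{(x,tx)\}$, and $(y,z)\mapsto z-ty$ identifies $\overline G_k$ with $\mathbb k(t)$. Since $b_1^*(y)$ is the class of $-(y,0)$ and $b_2^*(z)$ is the class of $-(0,z)$, the module $\overline G$ is $\mathbb k(t)\rightrightarrows\mathbb k(t)$ with $b_1^*=t$ and $b_2^*=-1$.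

## 4. Pure-injective modules, pp-formulas, and the Ziegler spectrum

Let $R$ be a ring.

**Definition 4.1.** A *pp-formula* $\varphi(x_1,\dots,x_n)$ is an existentially quantified finite system of $R$-linear equations: $\exists y_1,\dots,y_m\ \bigwedge_l\big(\sum_ir_{li}x_i+\sum_js_{lj}y_j=0\big)$. Its solution set $\varphi(M)\subseteq M^n$ is a subgroup, for every module $M$. Write $\psi\le\varphi$ if $\psi(M)\subseteq\varphi(M)$ for all $M$.

For example, over the triangle, $\varphi(x)$: $x=e_kx\wedge bx=0$ defines $\ker\beta$, and $\psi(x)$: $\exists y\ x=ay$ defines $\operatorname{im}\alpha$.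

**Definition 4.2.** An embedding $M\subseteq M'$ is *pure* if $\varphi(M)=M^n\cap\varphi(M')$ for all pp-formulas $\varphi$ in $n$ variables. A module $M$ is *pure-injective* if every pure embedding of $M$ splits.

We use only the criterion in Jensen–Lenzing, *Model Theoretic Algebra*, Theorem 7.1: *$M$ is pure-injective if and only if for every set $\Lambda$ the summation map $M^{(\Lambda)}\to M$ extends to a homomorphism $M^\Lambda\to M$.*

**Example 4.3.** A finite-dimensional module $M$ over a $\mathbb k$-algebra is pure-injective. Choose a $\mathbb k$-linear $s:\mathbb k^\Lambda\to\mathbb k$ extending summation on $\mathbb k^{(\Lambda)}$. With a basis $m_1,\dots,m_d$ of $M$, every element of $M^\Lambda$ is uniquely $\sum_im_i\xi_i$ with $\xi_i\in\mathbb k^\Lambda$, and $\sum_i m_i\xi_i\mapsto\sum_is(\xi_i)m_i$ is linear over the algebra, which acts by matrices over $\mathbb k$. The module $G$ of Example 3.4 is pure-injective by the same device: extend summation $\mathbb k(t)$-linearly to $s:\mathbb k(t)^\Lambda\to\mathbb k(t)$ and use $s$ at both vertices; it commutes with $1$ and $t$. Moreover $G$ is indecomposable.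 An endomorphism is a pair of maps, equal because $b_1=1$, and commuting with $t$, hence multiplication by an element of $\mathbb k(t)$; so $\operatorname{End}(G)$ is a field. Both arguments apply also to $\overline G$: there $b_2^*=-1$ and $b_1^*=t$.

**Definition 4.4.** The *Ziegler spectrum* $\operatorname{Zg}(R)$ is the set of isomorphism classes of indecomposable pure-injective $R$-modules, with basis of open sets $(\varphi/\psi)=\{N:\varphi(N)\not\subseteq\psi(N)\}$, where $\varphi,\psi$ range over pp-formulas in one free variable.

**Example 4.5 (the triangle).** Let $M$ be any module over the triangle algebra. At each vertex $i$ let $d$ be the arrow leaving $i$ and $d'$ the arrow arriving. Since $dd'=0$ we can write $M_i=\operatorname{im}d'\oplus W_i\oplus U_i$ with $\ker d=\operatorname{im}d'\oplus W_i$. Then $d$ maps $U_i$ isomorphically onto its image at the next vertex. So $M$ is a direct sum of copies of the six modules of Example 3.3, and the spectrum consists of these six points. Each point is open. The pair $(x=e_ix\wedge dx=0\ /\ \exists y\ x=d'y)$ is nonzero only on $S_i$, and the pair $(x=e_ix\ /\ x=e_ix\wedge dx=0)$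 only on the length-two module of the arrow $d$. So the spectrum is a discrete space with six points.

## 5. The mutation map on Ziegler spectra

The simple module $S_k$ is sent by $\mu_k(-,0)$ to a decorated module with zero underlying module, so it needs a separate rule.

**Convention 5.1.** DWZ-mutation of modules is regarded as the assignment $\operatorname{Zg}(\mathcal P(Q,S))\to\operatorname{Zg}(\mathcal P(\mu_k(Q,S)))$ which sends a point $M\not\cong S_k$ to the underlying module of $\mu_k(M,0)$, and sends $S_k$ to the simple $\mathcal P(\mu_k(Q,S))$-module at $k$.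

Two things are being asked: does this send points to points, and is it a homeomorphism? By a result of Labardini-Fragoso and Laking it is a homeomorphism, for any vertex $k$, when $(Q,S)$ is the QP associated by Labardini-Fragoso to a triangulation of an unpunctured annulus. The general question is from Daniel Labardini Fragoso, "Derksen-Weyman-Zelevinsky mutations of infinite-dimensional modules I: Foundations", arXiv:2508.21757 (2025). The answer is yes.

**Theorem 5.2.** For every QP $(Q,S)$ over any field and every vertex $k\in Q_0$ not incident to any $2$-cycle of $Q$, DWZ-mutation of modules sends points to points and is a homeomorphism $\operatorname{Zg}(\mathcal P(Q,S))\to\operatorname{Zg}(\mathcal P(\mu_k(Q,S)))$.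

Let us test it by hand.

**Example 5.3 (the triangle).** Modules over $2\xrightarrow{b^*}k\xrightarrow{a^*}1$ decompose as follows. Let $\ker(a^*b^*)=\ker b^*\oplus Y$ and $N_2=\ker(a^*b^*)\oplus Z$. At $k$ we have $\ker a^*\cap\operatorname{im}b^*=b^*Y$. Choose $W$ with $\ker a^*=b^*Y\oplus W$ and $V'$ complementary to $\ker a^*\oplus b^*Z$. Then $a^*$ is injective on $b^*Z\oplus V'$; let $T$ be a complement of the image of $a^*$ at $1$. The module is a direct sum of copies of $S_2$ (from $\ker b^*$), $Z_{2k}$ (from $Y$), $Z_{2k1}$ (from $Z$), $S_k$ (from $W$), $Z_{k1}$ (from $V'$) and $S_1$ (from $T$). Again there are six points, all open. In the order just listed they are isolated by the pairs of subspaces $\ker b^*/0$ at $2$; $\ker(a^*b^*)/\ker b^*$ at $2$; $N_2/\ker(a^*b^*)$ at $2$; $\ker a^*/(\ker a^*\cap\operatorname{im}b^*)$ at $k$; the whole space at $k$ modulo $\ker a^*+\operatorname{im}b^*$; and the whole space at $1$ modulo $\operatorname{im}a^*$. By Example 3.3 and Convention 5.1, mutation is a bijection between two discrete six-point spaces.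

**Example 5.4.** In Example 3.4, the point $G$ goes to the point $\overline G$: both are indecomposable and pure-injective by Example 4.3.

## 6. Why mutation is not a functor: composites through $S_k$

The sensible first attempt is to make $M\mapsto\overline M$ functorial and to transport the spectrum along the functor. A homomorphism $h:M\to M'$ already acts on $\overline M_i=M_i$ for $i\neq k$, and it induces maps on each of the three summands $\ker\gamma/\operatorname{im}\beta$, $\operatorname{im}\gamma$, $\ker\alpha/\operatorname{im}\gamma$ of $\overline M_k$. Each summand is even a quotient of pp-definable subgroups. The trouble is in $\overline\alpha$ and $\overline\beta$, which use the linear choices $\rho$ and $\sigma$.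

In the triangle take the inclusion $u:S_1\to Y_{21}$ and the projection $v:Y_{21}\to S_2$. For $S_1$ we have $\sigma=1:\mathbb k\to\mathbb k$, while for $Y_{21}$ the space $\ker\alpha/\operatorname{im}\gamma$ is $0$. Naturality of $\sigma$ along $u$ would read $u\sigma=0$, but $u\sigma\ne0$. Similarly $\rho=0$ for $Y_{21}$ and $\rho=1$ for $S_2$, so $v\rho=0\neq\rho v$.

No other definition on morphisms helps. Suppose $F$ is a functor with $F(M)=\overline M$ whose values on morphisms restrict to the given maps at the vertices $\ne k$. A map $\overline{S_1}\to\overline{Y_{21}}$ with component $1$ at vertex $1$ has component $1$ at $k$, because $a^*=1$ on both sides. A map $\overline{Y_{21}}\to\overline{S_2}$ with component $1$ at vertex $2$ has component $1$ at $k$, because $b^*=-1$ on both sides. So $F(v)F(u)$ is nonzero at $k$. But $vu=0$ factors through the zero module and $\overline0=0$, so $F(vu)=0$, a contradiction.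

The composite $F(v)F(u):Z_{k1}\to Z_{2k}$ is concentrated at $k$; it factors through $S_k$. So composition can survive only modulo maps through $S_k$. Passing to that quotient loses the elements of $M_k$, which are exactly what pp-formulas talk about.

What gets past this point is to record only what mutation can see. The space $N=\bigoplus_{i\ne k}M_i$ is untouched, and $\overline M_k$ depends on $M_k$ only through the subspaces $K=\ker\alpha\subseteq M_{\rm in}$ and $I=\operatorname{im}\beta\subseteq M_{\rm out}$. We shall prove four things. The module $N$ lives over the same corner algebra on both sides. Without summands $S_k$, the triple $(N,K,I)$ determines $M$. Mutation exchanges $K$ and $I$. Finally, pure-injectivity and the topology can be read off the triple, because variables at $k$ can be eliminated from pp-formulas.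

## 7. Modules as quadruples over the corner algebra

Fix the notation $e=\sum_{i\ne k}e_i$, $P=\mathcal P(Q,S)$, $S'=\widetilde\mu_k(S)$, $P'=\mathcal P(\widetilde\mu_k(Q),S')$, $A_0=\mathbb k\langle\langle Q\rangle\rangle$, $A=\mathbb k\langle\langle\widetilde\mu_k(Q)\rangle\rangle$. We work with $P'$, and pass to $\mathcal P(\mu_k(Q,S))$ only at the very end of the proof.

**Step 1: sorting elements by their ends.** The purpose is to isolate the part of $A_0$ away from $k$. Let $C=eA_0e$. Cutting a path at its visits to $k$ shows that $C$ is the complete path algebra on the vertices $\neq k$ with letters $c$ and $[ba]=ba$. (A path with $n$ letters has length between $n$ and $2n$ in $Q$, so the topologies agree.) Every $f\in A_0$ is uniquely of the form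
$$f=\lambda e_k+f_0+\sum_aa\,g_a+\sum_bh_b\,b+\sum_{a,b}a\,u_{ab}\,b,\tag{1}$$
with $\lambda\in\mathbb k$, $f_0\in C$, $g_a\in e_{t(a)}C$, $h_b\in Ce_{h(b)}$, $u_{ab}\in e_{t(a)}Ce_{h(b)}$. The sums over $a$ and $b$ are finite.

Put $D_{ba}=\partial_{[ba]}([S])\in e_{t(a)}Ce_{h(b)}$. It lies in the arrow ideal: a term $[ba]$ in $[S]$ would be a loop, hence a $2$-cycle of $Q$ at $k$. Write each cycle of $S$ as a cyclic word in the letters $c$ and $[ba]$. An occurrence of $b$ is part of a letter $ba$; deleting $b$ and reading cyclically gives $a$ times the rest of the word. An occurrence of $a$ gives the rest of the word times $b$. Hence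
$$\partial_cS=\partial_c[S],\qquad\partial_bS=\sum_aa\,D_{ba},\qquad\partial_aS=\sum_bD_{ba}\,b.\tag{2}$$
For the triangle, $D_{ba}=c$, and (2) gives $\partial_bS=ac$ and $\partial_aS=cb$, as in Example 1.3.

For a $C$-module $N$ put $N_{\rm in}=\bigoplus_ae_{t(a)}N$ and $N_{\rm out}=\bigoplus_be_{h(b)}N$. Let $\theta:N_{\rm in}\to N_{\rm out}$ have components $[ba]$, and let $\gamma:N_{\rm out}\to N_{\rm in}$ have components $D_{ba}$. A $C$-linear map $f:N\to N'$ induces maps $N_{\rm in}\to N_{\rm in}'$ and $N_{\rm out}\to N'_{\rm out}$, again called $f$; they commute with $\theta$ and $\gamma$.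

**Step 2: a closedness lemma.** Jacobian ideals are closures, and we need to control closures of sums. The following lemma does it.

**Lemma 7.1.** Let $V,W$ be closed subspaces of finite products of complete path algebras (with arrow-adic topologies) and let $f:V\to W$ be continuous and linear. Then $f(V)$ is closed in $W$.

*Proof.* Let $V_m$ and $W_m$ be decreasing bases of open subspaces of finite codimension; $V$ is complete, and $\bigcap W_m=0$. Let $w\in\overline{f(V)}$. The set $E_n=\{v:f(v)-w\in W_n\}$ is nonempty and is a coset of the open subspace $f^{-1}(W_n)$; open subspaces are closed, so $E_n$ is closed. The $E_n$ decrease. For fixed $m$, their images in the finite-dimensional space $V/V_m$ are decreasing nonempty affine subspaces, so they stabilize at some $F_m\ne\emptyset$. For large $n$ both $F_{m+1}$ and $F_m$ are images of the same $E_n$, so $F_{m+1}\to F_m$ is onto. Choose compatible elements of the $F_m$; by completeness there is $v\in V$ with $v+V_m\in F_m$ for all $m$. As $F_m$ lies in the image of $E_n$, we get $v\in E_n+V_m$ for all $m$ and $n$, so $v\in\overline{E_n}=E_n$ for all $n$.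 Thus $f(v)-w\in\bigcap_nW_n=0$. $\square$

**Step 3: the corner of the Jacobian algebra.** The aim is to compute $B=ePe$. Let $J^0\subseteq A_0$ be the ideal generated by all $\partial_cS,\partial_aS,\partial_bS$, and let $J=\overline{J^0}$, so $P=A_0/J$. Put $I_C=eJe$, so $B=C/I_C$. I claim that
$$eJ^0e\ \text{ is the ideal of } C \text{ generated by all }\ \partial_c[S],\quad\sum_a[b'a]D_{ba},\quad\sum_bD_{ba}[ba'],\tag{3}$$
and $I_C$ is its closure in $C$.

Indeed $eJ^0e$ is spanned by elements $ef\,\partial\,ge$ with $\partial$ a generator. For $\partial=\partial_cS\in C$ these span the ideal of $C$ generated by $\partial_c[S]$. For $\partial=\partial_bS$ only $efe_k=\sum_{b'}h_{b'}b'$ matters on the left, and $ef\,\partial_bS\,ge=\sum_{b'}h_{b'}\big(\sum_a[b'a]D_{ba}\big)ege$. For $\partial=\partial_aS$ only $e_kge=\sum_{a'}a'g_{a'}$ matters on the right, and $ef\,\partial_aS\,ge=\sum_{a'}efe\big(\sum_bD_{ba}[ba']\big)g_{a'}$. Conversely, the listed elements are $\partial_cS$, $b'\,\partial_bS$ and $\partial_aS\,a'$, which lie in $eJ^0e$. Finally, $x\mapsto exe$ is continuous, so $eJe\subseteq\overline{eJ^0e}$;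 and $\overline{eJ^0e}\subseteq J\cap C=eJe$.

In particular $\theta\gamma=0$ and $\gamma\theta=0$ on every $B$-module: the components of these maps are the second and third kinds of elements in (3). For the triangle, (3) lists $[ba]$, $[ba]c$, $c[ba]$, so $B$ is the path algebra of $2\xrightarrow{c}1$, with $\theta=0$ and $\gamma=c$.

**Step 4: modules are quadruples.** We now describe a $P$-module by linear algebra at $k$ over the $B$-module $N=eM$.

**Lemma 7.2.** Sending $M$ to $(eM,e_kM,\alpha,\beta)$ is an isomorphism from $\operatorname{Mod}P$ to the category $\mathcal D$ of quadruples $(N,X,\alpha,\beta)$ consisting of a $B$-module $N$, a $\mathbb k$-space $X$ and linear maps $\alpha:N_{\rm in}\to X$, $\beta:X\to N_{\rm out}$ with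
$$\beta\alpha=\theta,\qquad\alpha\gamma=0,\qquad\gamma\beta=0.\tag{4}$$
Morphisms are pairs $(f,g)$, with $f:N\to N'$ $B$-linear and $g:X\to X'$ linear, such that $g\alpha=\alpha'f$ and $\beta'g=f\beta$.

*Proof.* For a $P$-module, $\beta\alpha=\theta$ says that $b$ after $a$ is $[ba]$. By (2) the $b$-component of $\alpha\gamma$ is the action of $\partial_bS$ and the $a$-component of $\gamma\beta$ is the action of $\partial_aS$, so (4) holds.

Conversely, given a quadruple, let $f$ as in (1) act on $N\oplus X$ by
$$f(n,x)=\Big(f_0n+\sum_bh_b\beta_b(x),\ \ \sum_a\alpha_a(g_an)+\lambda x+\sum_{a,b}\alpha_a\big(u_{ab}\beta_b(x)\big)\Big).\tag{5}$$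

*This is an $A_0$-module.* It is unital, and multiplicativity may be checked on products of two summands of (1). If the right factor lands off $k$ while the left factor starts at $k$, or conversely, then the product is $0$ and so is the composite of the two actions. If both meet off $k$, the products are $f_0f_0'$, $f_0h'b'$, $agf_0'$ and $agh'b'$, and these act correctly because $N$ is a $C$-module. If both meet at $k$ and one of them is a multiple of $e_k$, nothing is to be checked. The remaining products are
$$(hb)(a'g')=h[ba']g',\quad(hb)(a'u'b')=h[ba']u'b',\quad(aub)(a'g')=au[ba']g',\quad(aub)(a'u'b')=au[ba']u'b',$$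
and they act correctly exactly because $\beta_b\alpha_{a'}$ is the action of $[ba']$, which is $\beta\alpha=\theta$.

*$J$ acts as zero.* We first show
$$\begin{aligned}e_kJ^0e&\subseteq\sum_aaI_C+\sum_b\partial_bS\,C,\qquad eJ^0e_k\subseteq\sum_bI_Cb+\sum_aC\,\partial_aS,\\ e_kJ^0e_k&\subseteq\sum_{a,b}aI_Cb+\sum_{b,b'}\partial_bS\,Cb'+\sum_{a,a'}a'C\,\partial_aS.\end{aligned}\tag{6}$$
Recall that $b'\,\partial_bS$ and $\partial_aS\,a'$ lie in $eJ^0e\subseteq I_C$. Consider an element $f\,\partial\,g$ with ends as prescribed. If $\partial=\partial_cS$, the factors $f,g$ contribute $aC$ or $C$ on the left and $Cb$ or $C$ on the right, and we land in $aI_C$, $I_Cb$ or $aI_Cb$. If $\partial=\partial_bS$, the left factor is $\lambda e_k+\sum aub'$ (left end $k$) or $\sum hb'$ (left end off $k$). The terms containing $b'$ produce $b'\,\partial_bS\in I_C$, so they land in $aI_C$, $I_Cb''$ or $aI_Cb''$. The term $\lambda e_k$ occurs only with left end $k$ and gives $\partial_bS\,C$ or $\partial_bS\,Cb''$. If $\partial=\partial_aS$, the right factor is $\lambda e_k+\sum a''ub''$ (right end $k$) or $\sum a''g$ (right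 end off $k$). The terms containing $a''$ produce $\partial_aS\,a''\in I_C$, so they land in $a'I_C$, $I_Cb''$ or $a'I_Cb''$. The term $\lambda e_k$ gives $C\,\partial_aS$ or $a'C\,\partial_aS$. This proves (6).

Each right-hand side in (6) is the image of a continuous linear map from a finite product of closed subspaces of $C$, so it is closed by Lemma 7.1. Hence the right-hand sides contain $e_kJe$, $eJe_k$ and $e_kJe_k$, respectively. They act as zero: $I_CN=0$ kills $aI_C$, $I_Cb$ and $aI_Cb$; the element $\partial_bS$ acts on $N$ as a component of $\alpha\gamma=0$; the element $\partial_aS$ acts on $X$ as a component of $\gamma\beta=0$. Finally $eJe=I_C$ kills $N$. So $N\oplus X$ is a $P$-module.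

By (1) and (5) the two constructions are mutually inverse. A pair $(f,g)$ commuting with $C$, all $a$ and all $b$ commutes with all of $A_0$, since (1) is a finite sum; this gives the statement on morphisms. $\square$

## 8. The two corner algebras agree

**Step 5: identifying $eP'e$ with $B$.** This lets modules on the two sides share the same $N$.

**Lemma 8.1.** $\Phi$ induces an isomorphism $eP'e\cong B$.

*Proof.* Let $C'=eAe$, the complete path algebra with letters $c$, $[ba]$, $a^*b^*$. Then $C\subseteq C'$ continuously, and $\Phi:C'\to C$ is a continuous homomorphism which is the identity on $C$. We compute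
$$\partial_cS'=\partial_c[S],\quad\partial_{[ba]}S'=D_{ba}+a^*b^*,\quad\partial_{a^*}S'=\sum_bb^*[ba],\quad\partial_{b^*}S'=\sum_a[ba]a^*.\tag{7}$$
Let $J'$ be the closed Jacobian ideal of $S'$. As for (3), multiplying $\partial_{a^*}S'$ on the left by $a'^*$ and $\partial_{b^*}S'$ on the right by $b'^*$, we see that $eJ'e$ is the closed ideal of $C'$ generated by $\partial_c[S]$, $D_{ba}+a^*b^*$, $\sum_ba'^*b^*[ba]$ and $\sum_a[ba]a^*b'^*$.

Under $\Phi$ these go to $\partial_c[S]$, $0$, $-\sum_bD_{ba'}[ba]$ and $-\sum_a[ba]D_{b'a}$, all in $I_C$ by (3). Since $\Phi^{-1}(I_C)$ is a closed ideal, $\Phi(eJ'e)\subseteq I_C$.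

Conversely, let $L\subseteq eJ'e$ be the closed ideal generated by all $D_{ba}+a^*b^*$. For every letter $l$ we have $l-\Phi(l)\in L$. For a word,
$$l_1\cdots l_n-\Phi(l_1)\cdots\Phi(l_n)=\sum_{i}\Phi(l_1)\cdots\Phi(l_{i-1})\,\big(l_i-\Phi(l_i)\big)\,l_{i+1}\cdots l_n\in L .$$
By linearity and continuity $f-\Phi(f)\in L$ for all $f\in C'$. In particular $\sum_a[b'a]D_{ba}$ is congruent modulo $L$ to $-\sum_a[b'a]a^*b^*$, and $\sum_bD_{ba}[ba']$ to $-\sum_ba^*b^*[ba']$; both of these lie in $eJ'e$, as does $\partial_c[S]$. So the generators in (3) lie in $eJ'e$. As $C\cap eJ'e$ is a closed ideal of $C$, we get $I_C\subseteq eJ'e$. If now $\Phi(f)\in I_C$, then $f=(f-\Phi(f))+\Phi(f)\in eJ'e$. Hence $eJ'e=\Phi^{-1}(I_C)$, and $\Phi$ is onto. $\square$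

We identify $eP'e=B$ through $\Phi$.

**Step 6: quadruples for $P'$.** We apply Lemma 7.2 to $(\widetilde\mu_k(Q),S')$. This is allowed: a loop $[ba]$, or a $2$-cycle of $\widetilde\mu_k(Q)$ at $k$, would come from a $2$-cycle $a,b$ of $Q$ at $k$. The arrows into $k$ are now the $b^*$ and those out of $k$ are the $a^*$, so the spaces "in" and "out" are exchanged. The letters $[a^*b^*]=a^*b^*$ act as $-D_{ba}$, and $\partial_{[a^*b^*]}[S']=[ba]$ because $[S']=[S]+\sum[ba][a^*b^*]$. So the maps in the roles of $(\theta,\gamma)$ are
$$\theta'=-\gamma:N_{\rm out}\to N_{\rm in},\qquad\gamma'=\theta:N_{\rm in}\to N_{\rm out}.$$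
Hence $P'$-modules are quadruples $(N,X',\overline\alpha:N_{\rm out}\to X',\overline\beta:X'\to N_{\rm in})$ with $N$ a $B$-module and
$$\overline\beta\,\overline\alpha=-\gamma,\qquad\overline\alpha\theta=0,\qquad\theta\overline\beta=0,\tag{8}$$
and the action (5) is exactly the action in Definition 3.2.

## 9. Triples $(N,K,I)$ and the exchange of $K$ and $I$

**Definition 9.1.** Let $\mathcal T$ be the category of triples $(N,K,I)$, where $N$ is a $B$-module and $K$, $I$ are subspaces with
$$\operatorname{im}\gamma\subseteq K\subseteq\ker\theta\subseteq N_{\rm in},\qquad\operatorname{im}\theta\subseteq I\subseteq\ker\gamma\subseteq N_{\rm out}.\tag{9}$$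
Morphisms are $B$-maps $f$ with $f(K)\subseteq K'$ and $f(I)\subseteq I'$. Let $\tau:\operatorname{Mod}P\to\mathcal T$ be the functor $\tau(M)=(N,\ker\alpha,\operatorname{im}\beta)$, $\tau(f,g)=f$.

The inclusions (9) hold for $\tau(M)$ by (4). Since there are finitely many arrows, $\tau$ commutes with arbitrary products and direct sums. In the triangle, a triple is a map $c:N_2\to N_1$ with subspaces $\operatorname{im}c\subseteq K\subseteq N_1$ and $I\subseteq\ker c$. For instance $\tau(S_1)=(0\to\mathbb k,\ \mathbb k,\ 0)$, $\tau(Y_{1k})=(0\to\mathbb k,\ 0,\ 0)$ and $\tau(S_k)=0$.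

Call $M$ *$k$-free* if $\ker\beta\subseteq\operatorname{im}\alpha$. In the triangle, $S_k$ is not $k$-free, while $Y_{1k}$ is ($\ker\beta=\mathbb k=\operatorname{im}\alpha$), and so is $Y_{k2}$ ($\ker\beta=0$).

**Step 7: the triple determines a $k$-free module.** This lemma replaces the missing functor.

**Lemma 9.2.**

1. $M$ has a direct summand isomorphic to $S_k$ if and only if it is not $k$-free. If $N=0$, then $M$ is a direct sum of copies of $S_k$; if moreover $M$ is $k$-free, then $M=0$. Direct sums and direct summands of $k$-free modules are $k$-free.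
2. $\tau$ is full.
3. Every triple is isomorphic to $\tau(M)$ for some $k$-free $M$.
4. If $M,M'$ are $k$-free and $(f,g):M\to M'$ is such that $f$ is an isomorphism in $\mathcal T$, then $(f,g)$ is an isomorphism.
5. For $k$-free $M,M'$: $M\cong M'$ if and only if $\tau M\cong\tau M'$; and $M$ is indecomposable if and only if $\tau M$ is.

*Proof.* (1) Let $x\in\ker\beta\setminus\operatorname{im}\alpha$. Choose a hyperplane $H\supseteq\operatorname{im}\alpha$ of $X$ with $x\notin H$. Then $M=(N,H,\alpha,\beta|_H)\oplus(0,\mathbb kx,0,0)$, and the second summand is $S_k$. Conversely, a summand $S_k$ contributes to $\ker\beta$ a vector outside $\operatorname{im}\alpha$. If $N=0$ then $\alpha=\beta=0$, so $M=(0,X,0,0)$ is a direct sum of copies of $S_k$, and $k$-freeness says $X=\ker\beta\subseteq\operatorname{im}\alpha=0$. Kernels and images are computed summand by summand, which gives the last claim.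

(2) Let $f:\tau M\to\tau M'$ be a morphism. On $\operatorname{im}\alpha$ put $g(\alpha n)=\alpha'(fn)$. This is well defined since $f(\ker\alpha)\subseteq\ker\alpha'$, and $\beta'g(\alpha n)=\theta fn=f\theta n=f\beta(\alpha n)$. For each $y$ in a basis of a complement of $\operatorname{im}\alpha$ in $X$, we have $f\beta(y)\in f(\operatorname{im}\beta)\subseteq\operatorname{im}\beta'$; choose $g(y)$ with $\beta'g(y)=f\beta(y)$. Then $(f,g)$ is a morphism of quadruples.

(3) Given $(N,K,I)$, put $X=N_{\rm in}/K\oplus I/\operatorname{im}\theta$, let $\alpha$ be the projection to the first summand, and let $\beta(n+K,p)=\theta n+s(p)$, where $s:I/\operatorname{im}\theta\to I$ is a linear section. The map $\beta$ is well defined since $K\subseteq\ker\theta$. Then $\beta\alpha=\theta$ and $\ker\alpha=K\supseteq\operatorname{im}\gamma$, so $\alpha\gamma=0$; and $\operatorname{im}\beta=\operatorname{im}\theta+\operatorname{im}s=I\subseteq\ker\gamma$, so $\gamma\beta=0$. If $\theta n+s(p)=0$, then reducing modulo $\operatorname{im}\theta$ gives $p=0$, and then $\theta n=0$. So $\ker\beta=\ker\theta/K\oplus0\subseteq\operatorname{im}\alpha$.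

(4) That $f$ is an isomorphism means that it is bijective with $f(K)=K'$ and $f(I)=I'$. *Injectivity of $g$.* If $g(x)=0$, then $f\beta x=\beta'g(x)=0$, so $x\in\ker\beta\subseteq\operatorname{im}\alpha$. Write $x=\alpha n$. Then $\alpha'(fn)=g(x)=0$, so $fn\in K'=f(K)$, $n\in K$, and $x=0$. *Surjectivity of $g$.* For $x'\in X'$ we have $\beta'x'\in I'=f(I)$, say $\beta'x'=f\beta x$. Then $x'-g(x)\in\ker\beta'\subseteq\operatorname{im}\alpha'=\alpha'f(N_{\rm in})=g(\operatorname{im}\alpha)$.

(5) The first claim follows from (2) and (4). A triple is zero exactly when $N=0$. If $\tau M\cong T_1\oplus T_2$ with $T_i\ne0$, take $k$-free $M_i$ with $\tau M_i\cong T_i$. Then $M_1\oplus M_2$ is $k$-free with triple isomorphic to $\tau M$, so $M\cong M_1\oplus M_2$ with $M_i\neq0$. Conversely, if $M=M_1\oplus M_2$ with $M_i\ne0$, then the $M_i$ are $k$-free, and $\tau M_i\ne0$ by (1). Also $M=0$ if and only if $\tau M=0$. $\square$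

All this applies to $P'$. There the triples are $\tau'(M')=(N,\ker\overline\alpha,\operatorname{im}\overline\beta)$ in the category $\mathcal T'$ of triples $(N,K',I')$ with $\operatorname{im}\theta\subseteq K'\subseteq\ker\gamma$ and $\operatorname{im}\gamma\subseteq I'\subseteq\ker\theta$. Comparing with (9), the swap
$$\mathrm{sw}:\mathcal T\to\mathcal T',\qquad\mathrm{sw}(N,K,I)=(N,I,K)$$
is an isomorphism of categories.

**Step 8: mutation is the swap.**

**Lemma 9.3.** For every $P$-module $M$ with $V=0$, $\overline M$ is a $k$-free $P'$-module and $\tau'(\overline M)=\mathrm{sw}\,\tau(M)$.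

*Proof.* The corner $e\overline M$ is $N$, with action through $\Phi$. We have $\overline\alpha(z)=0$ if and only if $\gamma z=0$ and $\pi\rho z=0$; for $z\in\ker\gamma$ we have $\rho z=z$, so this means $z\in\operatorname{im}\beta$. Hence $\ker\overline\alpha=\operatorname{im}\beta$. Next, $\operatorname{im}\overline\beta=\operatorname{im}\gamma+\operatorname{im}\sigma=\ker\alpha$. The conditions (8) follow: $\overline\beta\,\overline\alpha=-\gamma$ by definition, $\overline\alpha\theta=\overline\alpha\beta\alpha=0$ and $\theta\overline\beta=\beta\alpha\overline\beta=0$. So $\overline M$ is a $P'$-module with $\tau'(\overline M)=(N,\operatorname{im}\beta,\ker\alpha)$. Finally, $\overline\beta$ sends $(p,q,r)$ to $q+\sigma(r)$, and if this vanishes then $r=0$ (reduce modulo $\operatorname{im}\gamma$) and $q=0$. So $\ker\overline\beta$ is the summand $\ker\gamma/\operatorname{im}\beta$, as $V=0$. For $z\in\ker\gamma$ we have $\overline\alpha(z)=(-\pi z,0,0,0)^T$, so $\ker\overline\beta\subseteq\operatorname{im}\overline\alpha$. $\square$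

## 10. Pure-injectivity on triples, and the bijection of points

**Step 9: reading pure-injectivity off the triple.** We need a criterion which does not change when $K$ and $I$ are exchanged.

**Lemma 10.1.** Let $(N,K,I)=\tau M$. Then $M$ is pure-injective if and only if for every set $\Lambda$ there is a $B$-linear map $f:N^\Lambda\to N$ extending summation on $N^{(\Lambda)}$, with $f(K^\Lambda)\subseteq K$ and $f(I^\Lambda)\subseteq I$. The same holds for $P'$ and $\tau'$.

*Proof.* We use the Jensen–Lenzing criterion of Section 4. If summation extends to a $P$-map $M^\Lambda\to M$, apply $\tau$, noting $\tau(M^\Lambda)=(N^\Lambda,K^\Lambda,I^\Lambda)$.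

Conversely, let $f$ be given. We look for $g:X^\Lambda\to X$. On $\operatorname{im}\alpha^\Lambda+X^{(\Lambda)}$ put
$$g(\alpha^\Lambda(n)+x)=\alpha f(n)+\sum_\lambda x_\lambda .$$
*Well defined.* Suppose $\alpha^\Lambda(n)+x=0$, and let $F$ be the finite support of $x$. Write $n=n^0+n^1$ with $n^0$ supported on $F$ and $n^1$ vanishing on $F$. For $\lambda\notin F$ we have $\alpha(n_\lambda)=0$, so $n^1\in K^\Lambda$ and $\alpha f(n^1)=0$. Hence $\alpha f(n)=\alpha f(n^0)=\sum_{\lambda\in F}\alpha(n_\lambda)=-\sum_\lambda x_\lambda$.

*Compatible with $\beta$.* Since $f$ commutes with $\theta$ and is summation on $N^{(\Lambda)}$, we get $\beta g(\alpha^\Lambda(n)+x)=\theta f(n)+\sum_\lambda\beta x_\lambda=f\beta^\Lambda(\alpha^\Lambda(n)+x)$.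

For $y$ in a basis of a complement of $\operatorname{im}\alpha^\Lambda+X^{(\Lambda)}$, choose $g(y)$ with $\beta g(y)=f\beta^\Lambda(y)$; this is possible because $f\beta^\Lambda(y)\in f(I^\Lambda)\subseteq I=\operatorname{im}\beta$. Then $g\alpha^\Lambda=\alpha f$ and $\beta g=f\beta^\Lambda$, so by Lemma 7.2 $(f,g):M^\Lambda\to M$ is $P$-linear, and it extends summation. $\square$

**Step 10: points go to points, bijectively.** The module $S_k$ is indecomposable, and pure-injective by Lemma 10.1 since $N=0$. By Lemma 9.2(1) the other points of $\operatorname{Zg}(P)$ are exactly the $k$-free indecomposable pure-injective modules. Let $M$ be one of them. By Lemma 9.3, $\overline M$ is $k$-free with $\tau'\overline M=\mathrm{sw}\,\tau M$. By Lemma 9.2(5) (for $P$, then for $P'$) it is indecomposable, and by Lemma 10.1, whose criterion is invariant under $\mathrm{sw}$, it is pure-injective. So $\overline M\in\operatorname{Zg}(P')\setminus\{S_k\}$.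

*Injectivity.* If $\overline M\cong\overline{M_1}$, then $\tau M\cong\tau M_1$, so $M\cong M_1$ by Lemma 9.2(5).

*Surjectivity.* Given $M'\in\operatorname{Zg}(P')\setminus\{S_k\}$, take a $k$-free $M$ with $\tau M\cong\mathrm{sw}^{-1}\tau'M'$, by Lemma 9.2(3). By Lemmas 9.2(5) and 10.1, $M$ is an indecomposable pure-injective module; being $k$-free it is not $S_k$. Since $\tau'\overline M\cong\tau'M'$ and both modules are $k$-free, $\overline M\cong M'$.

Thus $M\mapsto\overline M$ is a bijection $\operatorname{Zg}(P)\setminus\{S_k\}\to\operatorname{Zg}(P')\setminus\{S_k\}$.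

## 11. Eliminating the variables at $k$ from pp-formulas

**Step 11: $\{S_k\}$ is clopen.** This allows us to treat $S_k$ separately. *Open:* let $\varphi(x)$ be $x=e_kx\wedge\bigwedge_bbx=0$ and let $\psi(x)$ be $\varphi(x)\wedge\exists(y_a)_a\ x=\sum_aay_a$. On $M$ this is the pair $\ker\beta/(\ker\beta\cap\operatorname{im}\alpha)$, so by Lemma 9.2(1) $(\varphi/\psi)=\{S_k\}$. *Closed:* by Lemma 9.2(1) the complement consists of the points with $N\ne0$, which is $\bigcup_{i\ne k}(x=e_ix\,/\,x=0)$. The same holds for $P'$.

**Step 12: two-sorted formulas.** We rewrite pp-formulas over $P$ in terms of $N$ and $X$. Split each variable as $(u,x)\in N\oplus X$ and each equation into its two components. By (1) and (5), pp-formulas over $P$ are the same as existentially quantified finite systems of equations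
$$\begin{aligned}(E_N)\quad&\sum_pc_pu_p+\sum_jh_j\beta(x_j)=0,\\(E_X)\quad&\alpha\Big(\sum_pg_pu_p+\sum_jU_j\beta(x_j)\Big)+\sum_j\lambda_jx_j=0,\end{aligned}\tag{10}$$
with $c_p\in B$, $\lambda_j\in\mathbb k$, $h_j$ a row with entries in $Be_{h(b)}$, $g_p$ a column with entries in $e_{t(a)}B$, and $U_j$ a matrix with entries in $e_{t(a)}Be_{h(b)}$. A free variable of sort $N$ or $X$ is a free variable $y$ over $P$ with the extra equation $y=ey$ or $y=e_ky$.

Next we reduce the number of variables. For subgroups $\psi(M)\le\varphi(M)$ of a product with coordinates $(y,z)$, the two are equal if and only if they have the same projection to the $y$-coordinates and the same intersection with $y=0$. With $(\varphi/\psi)$ denoting the set of points $M$ with $\varphi(M)\ne\psi(M)$, this says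
$$(\varphi(y,z)/\psi(y,z))=(\exists z\,\varphi/\exists z\,\psi)\cup(\varphi(0,z)/\psi(0,z)).\tag{11}$$
By induction on the number of variables, *for pp-formulas $\psi\le\varphi$ in several free variables of either sort, $(\varphi/\psi)$ is open in $\operatorname{Zg}(P)$.*

**Step 13: formulas about triples.** We need a language in which $K$ and $I$ play symmetric roles.

**Definition 11.1.** A *T-formula* $\chi(u)$, where $u$ is a tuple of $N$-variables, says: there is a tuple $v$ of $N$-variables such that finitely many conditions
$$Eu+Fv=0,\qquad Gu+Hv\in K,\qquad G'u+H'v\in I$$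
hold, with matrices over $B$; those before $\in K$ take values in $N_{\rm in}$ and those before $\in I$ in $N_{\rm out}$. It defines a subgroup $\chi(N,K,I)$ of a power of $N$. Write $\chi_2\le\chi_1$ if $\chi_2$ is a conjunction $\chi_1\wedge\chi$; conjunctions of T-formulas are T-formulas.

In the triangle, "$u=e_1u$ and $u\in K$" defines $K$, and "$\exists v:\ u=cv$ and $v=e_2v$" defines $\operatorname{im}c$. T-formulas for $\mathcal T'$ are T-formulas for $\mathcal T$ with the roles of $K$ and $I$ exchanged: replacing "$\in K$" by "$\in I'$" and "$\in I$" by "$\in K'$" turns $\chi$ into $\chi'$ with $\chi'(\mathrm{sw}\,T)=\chi(T)$, and every T-formula for $\mathcal T'$ arises so.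

**Step 14: eliminating bound variables at $k$.** Here the coefficients $\lambda_j$ of the $X$-variables being scalars from a field is decisive.

**Lemma 11.2.** For each T-formula $\chi$ there is a pp-formula $\varphi$ over $P$ in $N$-variables, and for each pp-formula $\varphi$ over $P$ in free $N$-variables there is a T-formula $\chi$, such that $\varphi(M)=\chi(\tau M)$ for all $M\in\operatorname{Mod}P$.

*Proof.* For the first claim, $w\in K$ means $\alpha(w)=0$, and $z\in I$ means $\exists x\in X:\ z=\beta(x)$.

For the second, let $\varphi(u)$ say that there are $v\in N^q$ and $x\in X^r$ satisfying equations (10); all $X$-variables are bound. The coefficients $\lambda$ of the $X$-equations form a matrix over the field $\mathbb k$. An invertible $\mathbb k$-linear recombination of the $X$-equations (the arguments of $\alpha$ are recombined accordingly) and an invertible $\mathbb k$-linear change of the variables $x_j$ (the coefficients of the $\beta(x_j)$ change accordingly) bring this matrix to the form with an identity block of size $s$ and zeros elsewhere. The $X$-equations then read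
$$x_l+\alpha(t_l)=0\ (l\le s),\qquad\alpha(t_l)=0\ (l>s),\qquad t_l=G_l(u,v)+U_l(z),\quad z_j:=\beta(x_j),\tag{12}$$
while the $N$-equations involve only $u,v,z$. I claim that $\varphi(u)$ is equivalent to the existence of $v$ and of $z_1,\dots,z_r\in N_{\rm out}$ with
$$z_l=-\theta(t_l)\ (l\le s),\qquad z_j\in I\ (j>s),\qquad t_l\in K\ (l>s),\qquad\text{and the }N\text{-equations}.\tag{13}$$
Given a solution $x$, put $z_j=\beta(x_j)$. For $l\le s$, $z_l=-\beta\alpha(t_l)=-\theta(t_l)$; the rest of (13) is clear. Conversely, given $v,z$ with (13), put $x_l=-\alpha(t_l)$ for $l\le s$, so that $\beta(x_l)=-\theta(t_l)=z_l$; for $j>s$ choose $x_j$ with $\beta(x_j)=z_j$, possible as $z_j\in I$. Now $z_j=\beta(x_j)$ for all $j$, and all equations hold. Writing each $z_j$ as a tuple of $N$-variables $z_{j,b}$ with $z_{j,b}=e_{h(b)}z_{j,b}$, we see that (13) is a T-formula. $\square$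

For example, $\exists x\,\big(x+\alpha(w)=0\wedge z=\beta(x)\big)$ becomes $z=-\theta(w)$.

**Step 15: eliminating free variables at $k$.** For $k$-free modules, even formulas about elements of $X$ are governed by the triple.

**Lemma 11.3.** For T-formulas $\chi_2\le\chi_1$ the set
$$\mathcal U(\chi_1,\chi_2)=\{M\in\operatorname{Zg}(P)\setminus\{S_k\}:\chi_1(\tau M)\ne\chi_2(\tau M)\}$$
is open in $\operatorname{Zg}(P)$. Every set $(\varphi/\psi)\setminus\{S_k\}$ is a finite union of sets of this form. The same holds for $P'$ and $\tau'$.

*Proof.* The first claim follows from Lemma 11.2, the openness of pairs in several variables (Step 12), and the closedness of $\{S_k\}$.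

For the second claim, replace $\psi$ by $\varphi\wedge\psi$, so that $\psi\le\varphi$. Writing the free variable as $(u,x)$ and using (11), we reduce to two cases. If the free variable is an $N$-variable, Lemma 11.2 gives T-formulas $\chi_1,\chi_2$ for $\varphi,\psi$; replacing $\chi_2$ by $\chi_1\wedge\chi_2$ does not change its value. If $\psi\le\varphi$ are formulas in one $X$-variable, let $M$ be $k$-free. Comparing images under $\beta$ and intersections with $\ker\beta$, we see that $\varphi(M)=\psi(M)$ if and only if
$$\beta(\varphi(M))=\beta(\psi(M))\quad\text{and}\quad\varphi(M)\cap\ker\beta=\psi(M)\cap\ker\beta.$$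
Since $\ker\beta\subseteq\operatorname{im}\alpha$, the second condition is equivalent to $\alpha^{-1}(\varphi(M)\cap\ker\beta)=\alpha^{-1}(\psi(M)\cap\ker\beta)$. The subgroup $\beta(\varphi(M))\subseteq N_{\rm out}$ is defined by $\exists x\,(\varphi(x)\wedge z=\beta(x))$, and $\alpha^{-1}(\varphi(M)\cap\ker\beta)\subseteq N_{\rm in}$ is defined by $\exists x\,(x=\alpha(w)\wedge\varphi(x)\wedge\beta(x)=0)$; likewise for $\psi$. These are pp-formulas in $N$-variables, so the first case (with several $N$-variables) applies to both pairs. $\square$

**Step 16: the homeomorphism.** By Lemma 11.3, the open subsets of $\operatorname{Zg}(P)\setminus\{S_k\}$ are exactly the unions of sets $\mathcal U(\chi_1,\chi_2)$, and the open subsets of $\operatorname{Zg}(P')\setminus\{S_k\}$ are exactly the unions of the corresponding sets for T-formulas evaluated at $\tau'M'$. Since $\tau'\overline M=\mathrm{sw}\,\tau M$, we have $\chi_i(\tau M)=\chi_i'(\tau'\overline M)$, and $\chi\mapsto\chi'$ is a bijection between T-formulas for $\mathcal T$ and for $\mathcal T'$. So the bijection of Step 10 is a homeomorphism $\operatorname{Zg}(P)\setminus\{S_k\}\to\operatorname{Zg}(P')\setminus\{S_k\}$.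 As $\{S_k\}$ is clopen on both sides, $S_k\mapsto S_k$ extends it to a homeomorphism $\operatorname{Zg}(P)\to\operatorname{Zg}(P')$.

Finally, the isomorphism $P'\cong\mathcal P(\mu_k(Q,S))$ from the splitting theorem fixes the vertex idempotents. It induces an equivalence of module categories which carries $S_k$ to $S_k$, and a homeomorphism of Ziegler spectra, by transporting the coefficients of pp-formulas. Composing, DWZ-mutation is a homeomorphism $\operatorname{Zg}(\mathcal P(Q,S))\to\operatorname{Zg}(\mathcal P(\mu_k(Q,S)))$. This proves Theorem 5.2. $\blacksquare$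

## 12. All modules, decorations, finiteness conditions, and algebras without a potential

The same lemmas give more.

**Theorem 12.1.** Let $(Q,S)$ be any QP and let $k$ be on no $2$-cycle.

1. For arbitrary modules, DWZ-mutation with $V=0$ gives a bijection between isomorphism classes of $k$-free $P$-modules and of $k$-free $P'$-modules. It is the object map of an equivalence $\operatorname{Mod}P/[\operatorname{Add}S_k]\simeq\operatorname{Mod}P'/[\operatorname{Add}S_k]$. Its inverse is mutation back: $\operatorname{Mod}\mathcal P(\widetilde\mu_k^2(Q,S))$ is isomorphic to $\operatorname{Mod}P$ by a change of sign of $\alpha$, and under this isomorphism $\overline{\overline M}\cong M$ for $k$-free $M$.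
2. On decorated modules, $(M,V)\mapsto(\overline M,\overline V)$ is a bijection on isomorphism classes.
3. For $k$-free $M$: $M$ is pure-injective, $\Sigma$-pure-injective or endofinite if and only if $\overline M$ is.
4. (No potential needed.) Let $B$ be a $\mathbb k$-algebra with orthogonal idempotents $e_1,\dots,e_n$ summing to $1$. For finite index sets of $a$'s and $b$'s, let $\theta_{ba}\in e_{i_b}Be_{j_a}$ and $\gamma_{ab}\in e_{j_a}Be_{i_b}$ be matrices with $\theta\gamma=0=\gamma\theta$. Let $R(\theta,\gamma)$ be generated by $B$, an idempotent $e_k$ orthogonal to $B$ (with $1=1_B+e_k$), and elements $a\in e_kRe_{j_a}$, $b\in e_{i_b}Re_k$, with relations $ba=\theta_{ba}$, $\sum_aa\gamma_{ab}=0$, $\sum_b\gamma_{ab}b=0$. Then mutation gives a homeomorphism $\operatorname{Zg}(R(\theta,\gamma))\cong\operatorname{Zg}(R(-\gamma,\theta))$.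

Here $[\operatorname{Add}S_k]$ is the ideal of maps factoring through direct sums of copies of $S_k$. A module $M$ is *$\Sigma$-pure-injective* if all $M^{(\Lambda)}$ are pure-injective, and *endofinite* if it has finite length over $\operatorname{End}(M)$. For instance $G$ of Example 3.4 has length $2$ over $\operatorname{End}(G)=\mathbb k(t)$.

**Proof of (1).** *The bijection* follows from Lemmas 9.2 and 9.3 exactly as in Step 10, leaving out indecomposability and pure-injectivity.

*The equivalence.* By Lemma 9.2, $\tau$ is full and dense. A morphism $(0,g):M\to M'$ killed by $\tau$ satisfies $g\alpha=0$ and $\beta'g=0$. So it factors as $M\to(0,X/\operatorname{im}\alpha,0,0)\to M'$, with the projection and the map induced by $g$ at $k$; both are morphisms of quadruples, and the middle module is a direct sum of copies of $S_k$. Conversely, a map factoring through such a module has zero $N$-component. Hence $\tau$ induces an equivalence $\operatorname{Mod}P/[\operatorname{Add}S_k]\simeq\mathcal T$, and likewise for $P'$ and $\mathcal T'$. The isomorphism $\mathrm{sw}$ identifies $\mathcal T$ with $\mathcal T'$,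 and by Lemma 9.3 the resulting equivalence sends $M$ to $\overline M$. This is the functor that Section 6 was missing.

*Mutation back.* Applying Step 6 twice, $(\theta'',\gamma'')=(-\gamma',\theta')=(-\theta,-\gamma)$, with the corner algebra again identified with $B$. So modules over $\mathcal P(\widetilde\mu_k^2(Q,S))$ are quadruples with $\beta\alpha=-\theta$, $\alpha\gamma=0$, $\gamma\beta=0$. Replacing $\alpha$ by $-\alpha$ gives the category $\mathcal D$ and does not change $\ker\alpha$ or $\operatorname{im}\beta$. By Lemma 9.3, used twice, $\overline{\overline M}$ is $k$-free, and its triple is $\tau M$ swapped twice, that is, $\tau M$. For $k$-free $M$, Lemma 9.2(5) gives $\overline{\overline M}\cong M$.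

**Proof of (2).** The purpose is to split off the copies of $S_k$. Choose a complement $W$ of $\ker\beta\cap\operatorname{im}\alpha$ in $\ker\beta$. Since $W\cap\operatorname{im}\alpha=0$, there is a complement $H$ of $W$ in $X$ containing $\operatorname{im}\alpha$. Then $M\cong M^0\oplus S_k^{(d)}$ with $M^0=(N,H,\alpha,\beta|_H)$ and $d=\dim W=\dim\ker\beta/(\ker\beta\cap\operatorname{im}\alpha)$. An element of $\ker\beta\cap H$ is $y+w$ with $y\in\ker\beta\cap\operatorname{im}\alpha\subseteq H$ and $w\in W$, so $w\in H\cap W=0$. Hence $M^0$ is $k$-free. Clearly $\tau M=\tau M^0$.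

The definition of $\overline M$ uses $M$ only through $N$, $\ker\alpha$, $\operatorname{im}\beta$, and adds $V_k$ with zero maps. So $\overline M\cong\overline{M^0}\oplus S_k^{(\dim V_k)}$, where $\overline{M^0}$ is formed with $V=0$ and is $k$-free, and $\dim\overline V_k=d$, while $\overline V_i=V_i$ for $i\neq k$. For every $P$-module, $\tau M$ and $d$ determine $M$ up to isomorphism by Lemma 9.2(5), and they can be prescribed arbitrarily by Lemma 9.2(3); the same holds for $P'$. In these terms the map sends $(\tau M,\,d,\,\dim V_k,\,(V_i)_{i\ne k})$ to $(\mathrm{sw}\,\tau M,\,\dim V_k,\,d,\,(V_i)_{i\neq k})$, which is a bijection on isomorphism classes.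

**Proof of (3).** *Pure-injectivity* is Lemmas 9.3 and 10.1. *$\Sigma$-pure-injectivity:* $\tau'(\overline M^{(\Lambda)})=\mathrm{sw}\,\tau(M^{(\Lambda)})$, so Lemma 10.1 applies to $M^{(\Lambda)}$ and $\overline M^{(\Lambda)}$.

*Endofiniteness.* Let $M$ have finite length over $\operatorname{End}(M)$. Then so does its $\operatorname{End}(M)$-summand $N=eM$. The action on $N$ factors through $\operatorname{End}(M)\to\operatorname{End}(\tau M)=\operatorname{End}(\tau'\overline M)$, so $N$ has finite length over $\operatorname{End}(\tau'\overline M)$. The map $\operatorname{End}(\overline M)\to\operatorname{End}(\tau'\overline M)$ is onto by Lemma 9.2(2) for $P'$, so $N$, and hence also $N_{\rm in}$ and $N_{\rm out}$, have finite length over $\operatorname{End}(\overline M)$. The maps $\overline\alpha,\overline\beta$ are $\operatorname{End}(\overline M)$-linear and $\ker\overline\beta\subseteq\operatorname{im}\overline\alpha$, so the length of $\overline M_k$, which is that of $\ker\overline\beta$ plus that of $\operatorname{im}\overline\beta$, is at most $\ell(N_{\rm out})+\ell(N_{\rm in})<\infty$. So $\overline M$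 is endofinite. The converse follows by applying this to $\overline M$, since $\overline{\overline M}\cong M$ under the isomorphism of categories in (1).

**Proof of (4).** We check that Sections 9–11 apply with $R(\theta,\gamma)$ in place of $P$. By the presentation, an $R(\theta,\gamma)$-module is the same as a quadruple as in Lemma 7.2: $N=1_BM$, $X=e_kM$, with maps $\alpha,\beta$ satisfying $\beta\alpha=\theta$, $\alpha\gamma=0$, $\gamma\beta=0$. Moreover every element of $R$ has the form (1) with coefficients in the image of $B$: the set $\mathbb ke_k+B+\sum aB+\sum Bb+\sum aBb$ contains the generators and is closed under multiplication, because $ba=\theta_{ba}$ lies in $B$ while $Ba$, $bB$, $aa'$, $bb'$ vanish for orthogonality reasons. Such expressions act by (5), so pp-formulas again take the form (10). For $R(-\gamma,\theta)$ the index sets of $a$'s and $b$'s are exchanged and the quadruples satisfy (8). Mutation is given by the formulas of Definition 3.2 with $V=0$, together with $S_k\mapsto S_k$, where $S_k=(0,\mathbb k,0,0)$. Lemmas 9.2–11.3 and Steps 10–16, up to the homeomorphism $\operatorname{Zg}(P)\to\operatorname{Zg}(P')$,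 used only these two facts, the relations $\theta\gamma=0=\gamma\theta$, and the finiteness of the index sets; in Step 11 the index $i\ne k$ now runs over $1,\dots,n$. $\blacksquare$
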